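# Ultrafilters Tukey below a p-point, and convergence in a base

## 1. Two sequences of sets converging to $\omega$

All ultrafilters in these notes are nonprincipal ultrafilters on $\omega=\{0,1,2,\dots\}$, unless another countable index set is named. We identify a subset of $\omega$ with its characteristic function, so $\mathcal P(\omega)=2^\omega$ carries the topology of the Cantor space. We also write $l=\{0,\dots,l-1\}$. Then $X_n\to X$ means: for every $l$ we have $X_n\cap l=X\cap l$ for all large $n$. "Subsequence" means infinite subsequence.

Let $\mathcal V$ be any ultrafilter and put $X_n=\omega\setminus[2^n,2^{n+1})$. Each $X_n$ is cofinite, so it is in $\mathcal V$, and $X_n\to\omega$. The intersection of all the $X_n$ is $\{0\}$, which is not in $\mathcal V$. But we can pass to a subsequence. Let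
$$E_0=\bigcup_{n\text{ even}}[2^n,2^{n+1}),\qquad E_1=\bigcup_{n\text{ odd}}[2^n,2^{n+1}).$$
Since $\omega=\{0\}\cup E_0\cup E_1$, one of $E_0,E_1$ is in $\mathcal V$, say $E_0$. Then $\bigcap_{n\text{ odd}}X_n\supseteq E_0$, so this intersection is in $\mathcal V$. If instead $E_1\in\mathcal V$, use the even $n$. So a convergent sequence that looks bad has a subsequence whose intersection is in $\mathcal V$.

Now a second sequence with the same limit. Split $\omega$ into the infinite "columns" $P_m=\{2^m(2t+1)-1:t<\omega\}$. Thus $P_0$ is the set of even numbers, $P_1=\{1,5,9,\dots\}$, $P_2=\{3,11,19,\dots\}$. Call a set *small* if it is contained in the union of finitely many columns and of one set that meets every column in a finite set. Small sets are closed under finite unions, and $\omega$ is not small, because a column outside the finitely many chosen ones is not covered. So the complements of small sets form a filter. Extend it to an ultrafilter $\mathcal V$. It is nonprincipal, since singletons are small, and it contains no small set. Put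
$$X_n=n\cup\bigcup_{m>n}P_m .$$
So $X_0=\{1,3,5,\dots\}$, $X_1=\{0\}\cup\{3,7,11,\dots\}$, $X_2=\{0,1\}\cup\{7,15,23,\dots\}$. Each $X_n$ is in $\mathcal V$, since its complement lies in $P_0\cup\dots\cup P_n$. Again $X_n\to\omega$. Now take any subsequence and let $W=\bigcap_kX_{n_k}$. Given $m$, pick $k$ with $n_k\ge m$. Then $W\cap P_m\subseteq X_{n_k}\cap P_m\subseteq n_k$, which is finite. So $W$ is small and $W\notin\mathcal V$. This time no subsequence works.

So the good behavior of the first sequence is not automatic. Three things now suggest themselves: to describe the ultrafilters in which every convergent sequence (with limit in the ultrafilter) behaves like the first one; to ask, for other ultrafilters, whether bad sequences can be avoided by restricting to a well-chosen filter base; and to ask whether this last property passes from an ultrafilter to the ultrafilters that are simpler than it in the Tukey order.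

## 2. p-points, selective ultrafilters, basic generation

For $A,B\subseteq\omega$, $A\subseteq^*B$ means that $A\setminus B$ is finite. An ultrafilter $\mathcal V$ is ordered by reverse inclusion $\supseteq$, so smaller sets are higher. An upper bound of $\mathcal X\subseteq\mathcal V$ is a set $A\in\mathcal V$ with $A\subseteq X$ for all $X\in\mathcal X$. Hence
$$\mathcal X\text{ is bounded in }(\mathcal V,\supseteq)\iff\textstyle\bigcap\mathcal X\in\mathcal V. \tag{1}$$
A *filter base* of $\mathcal V$ is a set $\mathcal B\subseteq\mathcal V$ that is cofinal in $(\mathcal V,\supseteq)$: every $Z\in\mathcal V$ contains some $Y\in\mathcal B$.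

**Definition (p-point).** $\mathcal U$ is a p-point if for every countable family $\{A_n:n<\omega\}\subseteq\mathcal U$ there is $A\in\mathcal U$ with $A\subseteq^*A_n$ for all $n$.

**Definition (selective).** $\mathcal U$ is selective if for every partition $\{P_n:n<\omega\}$ of $\omega$ with no $P_n\in\mathcal U$ there is $A\in\mathcal U$ with $|A\cap P_n|\le1$ for all $n$.

The ultrafilter built from columns in Section 1 is not a p-point: a set almost contained in every $\bigcup_{m>n}P_m$ meets each column in a finite set, so it is small. It is not selective either: no column is in it, and a set meeting each column in at most one point is small.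

**Definition (basically generated).** $\mathcal V$ is basically generated if it has a filter base $\mathcal B$ such that every sequence $(X_n)_{n<\omega}$ of elements of $\mathcal B$ that converges to some $X\in\mathcal B$ has a subsequence with $\bigcap_kX_{n_k}\in\mathcal V$.

Note that the limit must lie in $\mathcal B$. Without such a demand no ultrafilter would qualify: given a base $\mathcal B$, choose $Y_n\in\mathcal B$ with $Y_n\subseteq\omega\setminus n$; then $Y_n\to\emptyset$ and every subsequence has empty intersection.

The first fact is that in a p-point every convergent sequence behaves like the first one in Section 1.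

**Lemma 1.** If $\mathcal U$ is a p-point, $A_n,A\in\mathcal U$ and $A_n\to A$, then some subsequence satisfies $\bigcap_kA_{n_k}\in\mathcal U$.

*Proof.* We have two kinds of control over $A_n$: convergence controls it below some number, and a pseudo-intersection controls it above some number. We arrange that the uncontrolled gaps are disjoint intervals, and then drop every second one, as in the example.

Applying the p-point property to $\{A_n\}$ and intersecting with $A$, choose $B\in\mathcal U$ with $B\subseteq A$ and $B\subseteq^*A_n$ for all $n$. Put $l_0=0$. Given $l_k$, choose $n_k$ (larger than $n_{k-1}$ if $k>0$) with $A_{n_k}\cap l_k=A\cap l_k$. Then choose $l_{k+1}>l_k$ with $B\setminus l_{k+1}\subseteq A_{n_k}$.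

Let $b\in B\cap[l_j,l_{j+1})$. If $k<j$, then $b\ge l_j\ge l_{k+1}$, so $b\in A_{n_k}$. If $k>j$, then $b<l_{j+1}\le l_k$ and $b\in B\subseteq A$, so $b\in A\cap l_k\subseteq A_{n_k}$. Hence $b\in A_{n_k}$ for every $k\ne j$.

The intervals $[l_j,l_{j+1})$ cover $\omega$, so for some $\varepsilon\in\{0,1\}$ the set $B_\varepsilon=B\cap\bigcup_{j\equiv\varepsilon\,(2)}[l_j,l_{j+1})$ is in $\mathcal U$. If $k\equiv1-\varepsilon\pmod 2$, then $k\neq j$ for each $j\equiv\varepsilon$, so $B_\varepsilon\subseteq A_{n_k}$. Therefore $\bigcap_{k\equiv1-\varepsilon\,(2)}A_{n_k}\supseteq B_\varepsilon$ is in $\mathcal U$. $\square$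

So a p-point $\mathcal U$ is basically generated, with base $\mathcal U$ itself. Conversely, the base $\mathcal B=\mathcal V$ works *only* for p-points. Suppose $\{A_n\}\subseteq\mathcal V$ has no $A\in\mathcal V$ with $A\subseteq^*A_n$ for all $n$. Put $C_n=A_0\cap\dots\cap A_n$ and $X_n=n\cup C_n$. Then $X_n\in\mathcal V$ and $X_n\to\omega$. If $W=\bigcap_kX_{n_k}$, then for each $m$ and any $k$ with $n_k\ge m$ we have $W\setminus n_k\subseteq C_{n_k}\subseteq A_m$, so $W\subseteq^*A_m$. Hence $W\notin\mathcal V$. This is the second sequence of Section 1 in general form.

**Example (a basically generated ultrafilter that is not a p-point).** Let $\mathcal U$ be a p-point. On $\omega\times\omega$, which we identify with $\omega$ by a bijection, write $A_{(m)}=\{t:(m,t)\in A\}$ and let $\mathcal W$ be the ultrafilter of all $A$ with $\{m:A_{(m)}\in\mathcal U\}\in\mathcal U$. It is not a p-point: if $A\subseteq^*(\omega\setminus n)\times\omega$ for all $n$, then every $A_{(m)}$ is finite, so $A\notin\mathcal W$. Let $\mathcal B$ be the set of those $A\in\mathcal W$ for which every $A_{(m)}$ is either empty or in $\mathcal U$. Deleting the nonempty sections not in $\mathcal U$ shows that $\mathcal B$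 is a base.

Let $X_n\to X$ in $\mathcal B$. Put $a_n=\{m:(X_n)_{(m)}\ne\emptyset\}$ and $a=\{m:X_{(m)}\neq\emptyset\}$, all in $\mathcal U$. If $m\in a$, then $m\in a_n$ for all large $n$, because a point of $X$ in column $m$ is eventually in $X_n$. So $a\cap a_n\to a$. By Lemma 1, after passing to a subsequence, $a'=\bigcap_n(a\cap a_n)\in\mathcal U$. For each $m\in a'$ the sets $(X_n)_{(m)}$ and their limit $X_{(m)}$ are all in $\mathcal U$. Apply Lemma 1 to the first $m\in a'$, then to the second inside the subsequence obtained, and so on, and take the diagonal subsequence. For each $m\in a'$ a tail of the diagonal subsequence has its $m$-th sections intersecting to a set in $\mathcal U$. The finitely many earlier terms also have $m$-th section in $\mathcal U$. So $\bigcap_k(X_{n_k})_{(m)}\in\mathcal U$ for every $m\in a'$, which means $\bigcap_kX_{n_k}\in\mathcal W$. The bad sequences of the form (finite set) $\cup\,((\omega\setminus n)\times\omega)$, with the finite set meeting a column $m<n$, are kept out of $\mathcal B$, because they have finite nonempty sections.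

## 3. Tukey maps into a p-point

For partial orders $D,E$, a map $f:E\to D$ is *cofinal* if the image of every cofinal subset of $E$ is cofinal in $D$. We write $D\le_TE$, or $E\ge_TD$, if there is a cofinal map from $E$ to $D$. For ultrafilters, $\mathcal U\ge_T\mathcal V$ means $(\mathcal U,\supseteq)\ge_T(\mathcal V,\supseteq)$. We use the following equivalent form.

**Lemma 2.** For nonempty partial orders, $E\ge_TD$ if and only if there is a map $g:D\to E$ sending unbounded subsets of $D$ to unbounded subsets of $E$.

*Proof.* Let $f:E\to D$ be cofinal and $d\in D$. The set $\{e\in E:f(e)\not\ge d\}$ is not cofinal, since no element of its image is $\ge d$. So there is $g(d)\in E$ such that $f(e)\ge d$ for all $e\ge g(d)$. If $g[X]$ has an upper bound $e$, then $f(e)$ is an upper bound of $X$. So $g$ sends unbounded sets to unbounded sets.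

Conversely, let $g$ be as stated. For $e\in E$ the set $\{d:g(d)\le e\}$ has image bounded by $e$, so it is bounded. Let $f(e)$ be an upper bound of it. If $C\subseteq E$ is cofinal and $d\in D$, choose $c\in C$ with $c\ge g(d)$. Then $f(c)\ge d$. So $f[C]$ is cofinal. $\square$

Call such a $g$ a *Tukey map*. We use it in the contrapositive form: if $g[X]$ is bounded, then $X$ is bounded.

**Example.** Let $f:\omega\to\omega$ and $\mathcal V=\{A:f^{-1}(A)\in\mathcal U\}$, assumed nonprincipal. Then $g(A)=f^{-1}(A)$ is a Tukey map $\mathcal V\to\mathcal U$: if $\bigcap_if^{-1}(A_i)=f^{-1}(\bigcap_iA_i)$ is in $\mathcal U$, then $\bigcap_iA_i\in\mathcal V$. So $\mathcal V\le_T\mathcal U$.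

In "Tukey types of ultrafilters", arXiv:1110.4153 (2011), Natasha Dobrinen and Stevo Todorcevic pose as open the question whether every ultrafilter $\mathcal V\le_T\mathcal U$ is basically generated when $\mathcal U$ is a p-point. For selective $\mathcal U$ this is a known result: if $\mathcal U$ is selective and $\mathcal U\ge_T\mathcal V$, then $\mathcal V$ is basically generated. The answer for p-points is yes, with no hypothesis beyond ZFC.

**Theorem A (ZFC).** If $\mathcal U$ is a p-point and $\mathcal U\ge_T\mathcal V$, then $\mathcal V$ is basically generated.

The proof does not use the result for selective $\mathcal U$. More is true: basic generation itself passes down the Tukey order. This is part of Theorem B in Section 8.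

## 4. Continuous Tukey maps, and what an arbitrary one lacks

Let $g:\mathcal V\to\mathcal U$ be a Tukey map into a p-point. Suppose that $g$ is continuous on some base $\mathcal B$ of $\mathcal V$, as in the last example, where $\mathcal B=\mathcal V$ works. Let $X_n\to X$ in $\mathcal B$. Then $g(X_n)\to g(X)$, and all these sets are in $\mathcal U$. By Lemma 1 some $\{g(X_{n_k})\}$ is bounded in $\mathcal U$, so $\{X_{n_k}\}$ is bounded in $\mathcal V$. By (1) this says $\bigcap_kX_{n_k}\in\mathcal V$, so $\mathcal V$ is basically generated. In this case we are done.

But the definition of a Tukey map says nothing about topology. If $g$ is a Tukey map and $g'(Z)\subseteq g(Z)$ is chosen in $\mathcal U$ arbitrarily for each $Z$, then $g'$ is again a Tukey map, since a lower set $A\in\mathcal U$ for $g'[\mathcal X]$ is one for $g[\mathcal X]$. For instance, on $\mathcal V=\mathcal U$ let $g'(Z)=Z\setminus\{0\}$ if $Z$ is cofinite and $g'(Z)=Z$ otherwise. With $C\in\mathcal U$ coinfinite, $Z_n=n\cup C\to\omega$, but $0\in g'(Z_n)$ for $n\geq 1$ and $0\notin g'(\omega)$. Here the base of coinfinite sets repairs the damage, but the definition hands us no such base in general.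

Compactness does not help either. Given $X_n\to X$, we can pass to a subsequence along which $g(X_n)$ converges to some $A\subseteq\omega$. But $A$ need not be $g(X)$, and nothing puts $A$ in $\mathcal U$. Lemma 1 needs the limit in $\mathcal U$: the sets $\omega\setminus n$ converge to $\emptyset$, and every subsequence has empty intersection.

What did the argument use about $g$? Only the following property, for $h(Z)=$ the characteristic function of $g(Z)$. A map $h:\mathcal V\to2^\omega$ satisfies $(\ast)$ if

$$(\ast)\qquad\text{whenever }Z_n,Z\in\mathcal V\text{ and }h(Z_n)\to h(Z),\text{ some subsequence satisfies }\textstyle\bigcap_kZ_{n_k}\in\mathcal V .$$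

Indeed, if $g(Z_n)\to g(Z)$, then Lemma 1 and the Tukey property give the subsequence, with no continuity of $g$. What is missing is a way to make convergence *of sets in the base* imply convergence *of values of $h$*.

## 5. Writing the value of $h$ into the set

If $h$ is not continuous, we can try to build a base whose members carry the value of $h$ visibly: each $Z\in\mathcal V$ is shrunk to a member $Y$ of the base from which the value can be read off by a continuous decoder $d$. Three obstacles show what is needed.

*Where to write.* We could fix a set $S\notin\mathcal V$ and write the code on $S$, taking $Y=(Z\setminus S)\cup(\text{code inside }S)$. Then $Y\in\mathcal V$ and the decoder is simple. But $Y\not\subseteq Z$ in general, and if $Z\cap S=\emptyset$ nothing can be written on $S$ inside $Z$. A base needs $Y\subseteq Z$. So the code has to be made of points of $Z$, although the decoder, which sees only $Y$, does not know $Z$.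

*Staying large.* Writing inside $Z$ means deleting points of $Z$, and $Y$ must stay in $\mathcal V$ for every codeword.

*Which value to write.* If $Y$ codes $h(Z)$, then $Y_{Z_n}\to Y_Z$ gives $h(Z_n)\to h(Z)$ and, by $(\ast)$, a subsequence with $\bigcap_kZ_{n_k}\in\mathcal V$. But $Y_{Z_n}\subseteq Z_n$, so this says nothing about $\bigcap_kY_{Z_{n_k}}$. We would like $Y$ to code $h(Y)$, but that is circular, since $Y$ depends on the codeword.

The way out is a sandwich. From $Z$ we first choose a set $R\in\mathcal V$, $R\subseteq Z$, before any codeword is given. The room between $R$ and $Z$ is large enough to write any codeword there. Then $Y$, with $R\subseteq Y\subseteq Z$, codes $h(R)$. The value $h(R)$ is known before $Y$ is built, and an intersection of sets $R$ lies *below* the intersection of the sets $Y$.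

**Lemma 3 (coding).** Let $\mathcal V$ be a non-selective ultrafilter. There are a set $\mathcal D\subseteq\mathcal P(\omega)$ and a continuous $d:\mathcal D\to2^\omega$ such that for every $Z\in\mathcal V$ there is $R\in\mathcal V$, $R\subseteq Z$, with the following property: for every $x\in2^\omega$ there is $Y\in\mathcal D$ with
$$R\subseteq Y\subseteq Z,\qquad d(Y)=x. \tag{2}$$

We prove this in Section 6. For selective $\mathcal V$ there is nothing to code, by the next lemma.

**Lemma 4.** Every selective ultrafilter is a p-point.

*Proof.* Let $\mathcal V$ be selective and $\{A_n:n<\omega\}\subseteq\mathcal V$. We turn the family into a partition. Put $B_{-1}=\omega$ and $B_n=(A_0\cap\dots\cap A_n)\setminus(n+1)$. The sets $B_n$ are in $\mathcal V$, they decrease, and $\bigcap_nB_n=\emptyset$. Let $P_n=B_{n-1}\setminus B_n$. These sets are pairwise disjoint with union $\omega\setminus\bigcap_nB_n=\omega$. Infinitely many are nonempty, since otherwise the $B_n$ would be eventually constant, with empty intersection, although each is infinite. So the nonempty ones form an infinite partition of $\omega$. None is in $\mathcal V$, since $P_n\cap B_n=\emptyset$. By selectivity choose $A\in\mathcal V$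 with $|A\cap P_n|\le1$ for all $n$. As $B_n\subseteq A_n$,
$$A\setminus A_n\subseteq A\setminus B_n=A\cap(P_0\cup\dots\cup P_n),$$
which is finite. $\square$

**Proposition 5.** Let $\mathcal V$ be an ultrafilter and suppose that some map $h:\mathcal V\to2^\omega$ satisfies $(\ast)$. Then $\mathcal V$ is basically generated. (No continuity of $h$ is assumed.)

*Proof, given Lemma 3.*

**Step 1: the selective case.** The purpose is to dispose of the case that Lemma 3 does not cover. If $\mathcal V$ is selective, it is a p-point by Lemma 4, hence basically generated by Lemma 1.

**Step 2: the base.** We build a base whose members code a value of $h$. Let $\mathcal V$ be non-selective and take $\mathcal D,d$ from Lemma 3. For each $Z\in\mathcal V$ choose $\rho(Z)=R\in\mathcal V$ as in Lemma 3. Then apply (2) with $x=h(\rho(Z))$ and choose $Y_Z\in\mathcal D$ with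
$$\rho(Z)\subseteq Y_Z\subseteq Z,\qquad d(Y_Z)=h(\rho(Z)). \tag{3}$$
Let $\mathcal B=\{Y_Z:Z\in\mathcal V\}$. Since $\rho(Z)\in\mathcal V$ and $\rho(Z)\subseteq Y_Z$, we have $\mathcal B\subseteq\mathcal V$. Since $Y_Z\subseteq Z$, $\mathcal B$ is a base.

**Step 3: convergent sequences in $\mathcal B$.** We check the property that defines basic generation. A sequence in $\mathcal B$ converging to an element of $\mathcal B$ can be written $Y_{Z_n}\to Y_Z$. All these sets are in $\mathcal D$ and $d$ is continuous on $\mathcal D$, so by (3) $h(\rho(Z_n))\to h(\rho(Z))$. Now $(\ast)$, applied to the sets $\rho(Z_n),\rho(Z)\in\mathcal V$, gives a subsequence with $\bigcap_k\rho(Z_{n_k})\in\mathcal V$. Since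
$$\bigcap_kY_{Z_{n_k}}\supseteq\bigcap_k\rho(Z_{n_k}),$$
we get $\bigcap_kY_{Z_{n_k}}\in\mathcal V$. $\square$

## 6. Coding inside the members of a non-selective ultrafilter

It remains to prove Lemma 3. Selectivity can fail on a partition into finite sets, or only on a partition with infinite pieces. The two situations call for different codes. In the first, *how many* points of $Y$ lie in a piece carries the information. In the second, *whether two neighboring points of $Y$ lie in the same piece* carries it.

### Case 1: a partition into finite sets with no selector in $\mathcal V$

Assume that there is a partition $\{J_i:i<\omega\}$ of $\omega$ into finite sets such that no $S\in\mathcal V$ satisfies $|S\cap J_i|\le1$ for all $i$.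

**Step 1: the decoder.** We want to read bits from $Y$ without knowing $Z$. The rule is that a piece containing exactly one point of $Y$ means $0$, exactly two points mean $1$, and a piece with no points or at least three is ignored. For example, if the numbers $|Y\cap J_0|,|Y\cap J_1|,\dots$ begin $4,1,0,2,3,2,1$, then the decoded bits begin $0,1,1,0$.

Formally, let $\mathcal D$ be the set of all $Y$ with $|Y\cap J_i|\in\{1,2\}$ for infinitely many $i$. For $Y\in\mathcal D$ let $i_0<i_1<\cdots$ enumerate these $i$, and put $d(Y)(k)=|Y\cap J_{i_k}|-1$. If $Y'\in\mathcal D$ agrees with $Y$ on the finite set $\bigcup_{i\le i_k}J_i$, then $Y'$ has the same first $k+1$ indices $i_0,\dots,i_k$ and the same counts there, so $d(Y')(k)=d(Y)(k)$. Hence $d$ is continuous.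

**Step 2: $Z$ has at least three points in many pieces.** This makes room for writing. Let $Z\in\mathcal V$ and $I=\{i:|Z\cap J_i|\ge3\}$. The points of $Z$ lying in pieces $J_i$ with $|Z\cap J_i|\le2$ form a union of two sets each of which meets every $J_i$ in at most one point. By the case assumption neither of these two sets is in $\mathcal V$, so their union is not. Therefore $Z\cap\bigcup_{i\in I}J_i\in\mathcal V$. Since the $J_i$ are finite and $\mathcal V$ is nonprincipal, $I$ is infinite.

**Step 3: the set $R$.** We now separate the pieces that keep $Y$ large from the pieces used for writing. Split $I$ into two infinite sets. For exactly one of them, call it $a$, the set $R:=Z\cap\bigcup_{i\in a}J_i$ is in $\mathcal V$. Let $b=I\setminus a=\{b_0<b_1<\cdots\}$. Note that $R$ was chosen without reference to any codeword.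

**Step 4: writing $x$.** Let $x\in2^\omega$. Since $|Z\cap J_{b_k}|\ge3$, we can choose $E_k\subseteq Z\cap J_{b_k}$ with $|E_k|=1+x(k)$. Put $Y=R\cup\bigcup_kE_k$. Then $R\subseteq Y\subseteq Z$. For $i\in a$ we have $Y\cap J_i=Z\cap J_i$, of size at least $3$, which the decoder ignores. For $i=b_k$ we have $|Y\cap J_i|=1+x(k)$. For all other $i$ we have $Y\cap J_i=\emptyset$. So the indices that the decoder reads are exactly $b_0<b_1<\cdots$. Hence $Y\in\mathcal D$ and $d(Y)=x$, which is (2).

### Case 2: every partition into finite sets has a selector in $\mathcal V$

Now assume that for every partition $\{J_i\}$ of $\omega$ into finite sets there is $S\in\mathcal V$ with $|S\cap J_i|\le1$ for all $i$. The code of Case 1 is then useless: if $S\in\mathcal V$ meets each $J_i$ at most once, then every infinite $Y\subseteq S$ decodes to the constant sequence $0$. But the case assumption is a strong thinning tool, and it lets us control the position of every point of $R$.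

Since $\mathcal V$ is not selective, fix a partition $\{P_n\}$ of $\omega$ with no $P_n\in\mathcal V$ and no $A\in\mathcal V$ satisfying $|A\cap P_n|\le1$ for all $n$. Call $c(z)=n$, for $z\in P_n$, the color of $z$.

**Step 1: the decoder.** The decoder reads $Y$ in consecutive triples, ignores the first point of each triple, and asks whether the other two have the same color. Let $\mathcal D=[\omega]^\omega$, the set of infinite subsets of $\omega$. For $Y=\{y_0<y_1<\cdots\}$ put
$$d(Y)(j)=\begin{cases}1&\text{if }c(y_{3j+1})=c(y_{3j+2}),\\0&\text{otherwise.}\end{cases}$$
For example, if the colors of $y_0,y_1,\dots$ begin $5,2,2,7,1,4$, then $d(Y)$ begins $1,0$. If an infinite $Y'$ agrees with $Y$ on $y_{3j+2}+1$, then the first $3j+3$ points of $Y$ and $Y'$ are the same, and $d(Y')(j)=d(Y)(j)$. So $d$ is continuous.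

**Step 2: both kinds of pairs occur arbitrarily far out in $Z$.** This provides the material for both bits. Let $Z\in\mathcal V$. For every $k$ the set $Z\setminus k$ is in $\mathcal V$. It contains $u<v$ with $c(u)=c(v)$, since otherwise it would meet each $P_n$ in at most one point. It contains $u<v$ with $c(u)\ne c(v)$, since otherwise it would be contained in a single $P_n$, which would then be in $\mathcal V$. Start with $k_0=0$. Given $k_i$, pick a pair of each kind in $Z\setminus k_i$ and let $k_{i+1}>k_i$ exceed all the points picked. Then every $Z\cap[k_i,k_{i+1})$ contains a pair of each of the two kinds.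

**Step 3: the set $R$.** The decoder counts points, so every point of $R$ has an effect on the reading. We need $R$ so sparse that between any two consecutive points of $R$ there is a whole interval in which to write. Apply the case assumption to the partition $\{[k_i,k_{i+1}):i<\omega\}$ and intersect with $Z$: there is $S\in\mathcal V$, $S\subseteq Z$, with $|S\cap[k_i,k_{i+1})|\le1$ for all $i$. For some $\varepsilon\in\{0,1\}$ the set
$$R:=S\cap\bigcup_{i\equiv\varepsilon\,(2)}[k_i,k_{i+1})$$
is in $\mathcal V$. Being infinite, it can be written $R=\{z_0<z_1<\cdots\}$ with $z_j\in[k_{i_j},k_{i_j+1})$. The $i_j$ are strictly increasing, since $S$ has at most one point in each interval, and they have the same parity, so $i_{j+1}\ge i_j+2$. Hence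
$$z_j<k_{i_j+1}<k_{i_j+2}\le k_{i_{j+1}}\le z_{j+1},$$
and all points of $[k_{i_j+1},k_{i_j+2})$ lie strictly between $z_j$ and $z_{j+1}$. Again $R$ does not depend on any codeword.

**Step 4: writing $x$.** Let $x\in2^\omega$. For each $j$, Step 2 lets us choose $u_j<v_j$ in $Z\cap[k_{i_j+1},k_{i_j+2})$ with $c(u_j)=c(v_j)$ if and only if $x(j)=1$. Put $Y=R\cup\{u_j,v_j:j<\omega\}$. Then $R\subseteq Y\subseteq Z$. By Step 3 the increasing enumeration of $Y$ is
$$z_0,u_0,v_0,z_1,u_1,v_1,z_2,\dots,$$
that is, $y_{3j}=z_j$, $y_{3j+1}=u_j$, $y_{3j+2}=v_j$. So $d(Y)(j)=1$ if and only if $x(j)=1$, and $d(Y)=x$. This is (2), and it completes the proof of Lemma 3 and of Proposition 5. $\square$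

These two decoders really do need a partition on which selectivity fails. We saw this for the first decoder at the start of Case 2. For the second, suppose that $Z\in\mathcal V$ is contained in one $P_n$, or meets every $P_n$ in at most one point. Then all pairs from $Z$ are of the same kind, and $d$ is constant on the infinite subsets of $Z$.

## 7. Proof of Theorem A

Let $\mathcal U$ be a p-point and $\mathcal U\ge_T\mathcal V$. By Lemma 2 there is $g:\mathcal V\to\mathcal U$ sending unbounded sets to unbounded sets. Let $h(Z)\in2^\omega$ be the characteristic function of $g(Z)$.

**Verification of $(\ast)$.** This is all that Proposition 5 asks for. Let $h(Z_n)\to h(Z)$ with $Z_n,Z\in\mathcal V$. This says $g(Z_n)\to g(Z)$ in $\mathcal P(\omega)$, and all these sets, *including the limit $g(Z)$*, are in $\mathcal U$. By Lemma 1 there is a subsequence with $\bigcap_kg(Z_{n_k})\in\mathcal U$. By (1), $\{g(Z_{n_k}):k<\omega\}$ is bounded in $\mathcal U$. Since $g$ sends unbounded sets to unbounded sets, $\{Z_{n_k}:k<\omega\}$ is bounded in $\mathcal V$. By (1) again, $\bigcap_kZ_{n_k}\in\mathcal V$.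

So $h$ satisfies $(\ast)$, and Proposition 5 shows that $\mathcal V$ is basically generated. $\square$

The obstacle of Section 4, a limit of values outside $\mathcal U$, does not arise: the coding forces the limit of the values to be a value.

## 8. Tukey-downward closure and a characterization

In Section 7 the p-point entered only through the fact that convergent sequences in $(\mathcal U,\supseteq)$ have bounded subsequences, and its topology only through the fact that points can be coded by elements of $2^\omega$ in such a way that convergence of codes implies convergence of points. A countable base of the topology is enough for the second. This leads to the following.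

**Theorem B (ZFC).** For an ultrafilter $\mathcal V$ the following are equivalent.

1. $\mathcal V$ is basically generated.
2. There is $h:\mathcal V\to2^\omega$ satisfying $(\ast)$.
3. $\mathcal V\le_TE$ for some partial order $E$ carrying a second countable topology in which every convergent sequence has a subsequence that is bounded above in $E$.
4. $\mathcal V$ carries a separable metrizable topology, finer than the Cantor topology, in which every convergent sequence $Z_n\to Z$ ($Z_n,Z\in\mathcal V$) has a subsequence with $\bigcap_kZ_{n_k}\in\mathcal V$.

Consequently, if $\mathcal U$ is basically generated and $\mathcal V\le_T\mathcal U$, then $\mathcal V$ is basically generated. In particular, being basically generated is invariant under Tukey equivalence.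

Here "finer" means that every Cantor-open subset of $\mathcal V$ is open, and Tukey equivalence of $\mathcal U$ and $\mathcal V$ means $\mathcal U\le_T\mathcal V$ and $\mathcal V\le_T\mathcal U$.

*Proof.* We prove (1)⇒(4)⇒(3)⇒(2)⇒(1).

**(1)⇒(4).** The purpose is to move the good convergence from the base to all of $\mathcal V$, at the price of a finer topology. Let $\mathcal B$ witness (1). For each $Z\in\mathcal V$ choose $Y_Z\in\mathcal B$ with $Y_Z\subseteq Z$. The map $Z\mapsto(Z,Y_Z)\in2^\omega\times2^\omega$ is injective because of its first coordinate. Give $\mathcal V$ the topology that makes this map a homeomorphism onto its range. The range is a subspace of a separable metrizable space, so the topology is separable metrizable. Since the first coordinate is continuous, it is finer than the Cantor topology. If $Z_n\to Z$ in this topology, then, by the second coordinate, $Y_{Z_n}\to Y_Z$ with all these sets in $\mathcal B$. So there is a subsequence with $\bigcap_kY_{Z_{n_k}}\in\mathcal V$. Since $\bigcap_kZ_{n_k}\supseteq\bigcap_kY_{Z_{n_k}}$, also $\bigcap_kZ_{n_k}\in\mathcal V$.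

**(4)⇒(3).** We only have to reread (4). Take $E=(\mathcal V,\supseteq)$ with the topology from (4). The identity map shows $\mathcal V\le_TE$. A separable metrizable topology is second countable. By (1) of Section 2, a subsequence with intersection in $\mathcal V$ is bounded above in $E$.

**(3)⇒(2).** The purpose is to code points of $E$ by elements of $2^\omega$, using a countable base. By Lemma 2 let $g:\mathcal V\to E$ send unbounded sets to unbounded sets. Let $\{O_m:m<\omega\}$ be a base of the topology of $E$, listed with repetitions if necessary. Put $h(Z)(m)=1$ if $g(Z)\in O_m$, and $h(Z)(m)=0$ otherwise. Suppose $h(Z_n)\to h(Z)$. If $g(Z)\in O_m$, then $h(Z)(m)=1$, so $h(Z_n)(m)=1$ for all large $n$, that is, $g(Z_n)\in O_m$ for all large $n$. As the $O_m$ form a base, $g(Z_n)\to g(Z)$ in $E$. By (3) some $\{g(Z_{n_k}):k<\omega\}$ is bounded in $E$. Hence $\{Z_{n_k}:k<\omega\}$ is bounded in $\mathcal V$, that is, $\bigcap_kZ_{n_k}\in\mathcal V$. So $(\ast)$ holds.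

**(2)⇒(1).** This is Proposition 5.

**The consequence.** Let $\mathcal U$ be basically generated and $\mathcal V\le_T\mathcal U$. We find an $E$ as in statement 3 for $\mathcal V$. By (1)⇒(4) applied to $\mathcal U$, the order $E=(\mathcal U,\supseteq)$ carries a separable metrizable, hence second countable, topology in which every convergent sequence has a subsequence with intersection in $\mathcal U$, that is, a subsequence bounded above in $E$. Since $\mathcal V\le_TE$, statement 3 holds for $\mathcal V$, and therefore so does statement 1. Invariance under Tukey equivalence follows by applying this in both directions. $\square$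

Since p-points are basically generated by Lemma 1, the consequence contains Theorem A. Since selective ultrafilters are p-points by Lemma 4, it also contains the result for selective $\mathcal U$ quoted in Section 3.
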